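# Three-critically $k$-connected graphs have at most about $k^{3/2}$ vertices

## 1. Counting neighborhoods suggests $k^{\ell/(\ell-1)}$

Take a graph of connectivity $k$ in which any three vertices fit together into a separating set of only $k$ vertices. How many vertices can it have?

Here is a first guess. The most obvious separating sets of size $k$ are the neighborhoods of vertices of degree $k$. Suppose there were no others. A graph on $n$ vertices has $n^3$ ordered triples of vertices (repetitions allowed), there are at most $n$ neighborhoods, and each contains $k^3$ triples. If every triple is covered, then $n^3\le n k^3$, so $n\le k^{3/2}$. With $\ell$-tuples in place of triples, the same count gives $n^\ell\le nk^\ell$, so the guess is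
$$n\lesssim k^{\ell/(\ell-1)} .$$

All graphs here are finite, simple and undirected. Here are the precise notions.

**Definition (connectivity).** $\kappa(K_m)=m-1$. If $G$ is not complete, $\kappa(G)$ is the least size of a set $S$ of vertices such that $G-S$ is disconnected.

**Definition ($\ell$-critically $k$-connected).** Let $\ell,k\ge1$. A graph $G$ is $\ell$-critically $k$-connected if $\kappa(G)=k$ and $\kappa(G-X)=k-|X|$ for every $X\subseteq V(G)$ with $|X|\le\ell$.

For $k\ge \ell$ the complete graph $K_{k+1}$ is an example, since $K_{k+1}-X=K_{k+1-|X|}$. So for $k\ge\ell$ we may let $f_\ell(k)$ denote the maximum order of an $\ell$-critically $k$-connected graph.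

A known result of Mader says that every $3$-critically $k$-connected graph has at most $2k^2-k$ vertices. The problem, whose source is Matthias Kriesell, "Minimal Connectivity", arXiv:1101.2357 (2011), asks: are there constants $c>0$ and $\lambda<2$ such that, for every $k$, every $3$-critically $k$-connected graph has at most $ck^\lambda$ vertices? Our guess says yes, with $\lambda=3/2$. We test it.

**Test 1: $\ell=1$.** The cycle $C_n$ with $n\ge4$ has $\kappa=2$, and deleting a vertex leaves a path on at least three vertices, with $\kappa=1$. So $C_n$ is $1$-critically $2$-connected for every $n\geq 4$, and no bound in terms of $k$ exists. The count agrees: for $\ell=1$ it reads $n\le nk$ and says nothing.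

**Test 2: $k\le\ell$.** Here $G$ must be $K_{k+1}$. Suppose $G$ is not complete. Then $n\ge k+2$. For every $X$ with $|X|=k\le\ell$ we have $\kappa(G-X)=0$, and $G-X$ has at least two vertices, so $G-X$ is disconnected. Now take a set $Y$ of $k-1$ vertices. The graph $G-Y$ is connected and has at least three vertices. Deleting a leaf $v$ of a spanning tree leaves it connected, so $Y\cup\{v\}$ is a $k$-set whose deletion does not disconnect $G$, a contradiction. For instance $f_3(3)=4$, below $4^{3/2}=8$.

**Test 3: complete multipartite graphs.** Let $G$ have $m\geq 2$ parts, each of size $r\ge2$. A remainder $G-S$ is disconnected exactly when it consists of at least two vertices of one part. So $\kappa(G)=(m-1)r=k$, and the separating sets of size $k$ are the complements of the parts. A set $X$ lies in one of them exactly when it misses some part. If $m\ge\ell+1$, every set of at most $\ell$ vertices misses a part, and then deleting $X$ lowers the connectivity by exactly $|X|$: the rest of the separating set still separates, and no smaller set can. So $G$ is $\ell$-critically $k$-connected. With $\ell=3$ and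 $m=4$ we get $n=4r=\frac43k$. This is well within the guess.

**Test 4: is the count itself sound?** No. In $C_n$ with $n\ge5$, every one of the $n(n-3)/2$ non-adjacent pairs is a separating set of size $2$, and only $n$ of these pairs are neighborhoods. So minimum separating sets can far outnumber vertices. For $\ell=2$ this is serious: in a long cycle, with $k=2$ fixed, almost every pair of vertices lies in a separating pair, although $n$ is as large as we like. A proof by counting must use $\ell\ge3$ in an essential way.

The guess survives nevertheless.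

**Theorem 1.** Let $\ell\ge3$ and $C=C_\ell=12^{2\ell^2}$. Every $\ell$-critically $k$-connected graph has at most $\max\{C_\ell k,\ (k+1)^{\ell/(\ell-1)}\}$ vertices.

For $\ell=3$ this gives $n\le\max\{12^{18}k,(k+1)^{3/2}\}\le12^{18}k^{3/2}$ for every $k$, because $(k+1)^{3/2}\le(2k)^{3/2}$. So the answer to the problem is yes, with $\lambda=3/2$.

**Theorem 2.** For every fixed $\ell\ge3$, $f_\ell(k)\ge(1-o(1))k^{\ell/(\ell-1)}$ as $k\to\infty$.

Hence $f_\ell(k)=(1+o(1))k^{\ell/(\ell-1)}$ for each fixed $\ell\ge3$: for large $k$ the maximum in Theorem 1 is $(k+1)^{\ell/(\ell-1)}$. In particular $f_3(k)\sim k^{3/2}$, and no exponent $\lambda<3/2$ is possible.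

Sections 2 to 6 prove Theorem 1, and Sections 7 and 8 prove Theorem 2.

## 2. $k$-cuts, fragments, and uncrossing

From here to the end of Section 6, $\ell\ge3$, and $G$ is an $\ell$-critically $k$-connected graph with vertex set $V$, $|V|=n$, that violates Theorem 1:
$$n>Ck,\qquad n^{\ell-1}>(k+1)^\ell. \tag{1}$$
We look for a contradiction. Put $h=12^\ell k$. Since $C=12^{2\ell^2}$ and $2\ell^2-\ell\ge15$, we have $h+k\le 2\cdot12^{\ell}k\le 2\cdot 12^{-15}n$, so
$$h+k\le 10^{-6}n . \tag{2}$$
In particular $k+1\le 2k\le 10^{-5}n$. All the comparisons below between $n/4$, $n/5$, $n/11$ and small multiples of $h$, $k$ follow from (2).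

**Definition ($k$-cut).** A $k$-cut is a set $T$ of exactly $k$ vertices such that $G-T$ is disconnected.

**Step 1: turn criticality into a covering statement.** We claim:
$$\text{every set of at most } \ell \text{ vertices is contained in a } k\text{-cut.} \tag{3}$$
Since $n>k+1$ and $\kappa(G)=k$, $G$ is not complete. Let $|X|\le\ell$; then $|X|<n$. If $G-X$ were complete, then $n-|X|-1=k-|X|$, so $n=k+1$, which is false. So $G-X$ is not complete, has connectivity $k-|X|$, and so has a separating set $S$ of size $k-|X|$. Then $X\cup S$ is a $k$-cut.

So the $n^\ell$ ordered $\ell$-tuples of vertices (repetitions are always allowed) are covered by $k$-cuts, each of which contains only $k^\ell$ tuples. The task is to control how the cuts overlap.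

**Definition (fragment).** For $A\subseteq V$ let $N(A)$ be the set of vertices outside $A$ with a neighbor in $A$, and let $\bar A=V\setminus(A\cup N(A))$. If $A\ne\emptyset\neq\bar A$, then $N(A)$ separates $A$ from $\bar A$, so $|N(A)|\ge k$. The set $A$ is a fragment if $A\ne\emptyset\ne\bar A$ and $|N(A)|=k$.

*Example.* In a cycle ($k=2$), a path of consecutive vertices that leaves at least three vertices uncovered is a fragment: $N(A)$ is the two vertices next to its ends, and $\bar A$ is the remaining arc.

**Step 2: basic rules.** We list the facts that will be used all the time.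

* **(R1)** If $A$ is a fragment, so is $\bar A$, with $N(\bar A)=N(A)$ and $\bar{\bar A}=A$. Indeed there are no edges between $A$ and $\bar A$, so $N(\bar A)\subseteq N(A)$; and $N(\bar A)$ separates $\bar A$ from $A$, so $|N(\bar A)|\ge k$. Hence $N(\bar A)=N(A)$, and then $\bar{\bar A}=V\setminus(\bar A\cup N(A))=A$.
* **(R2)** If $T$ is a $k$-cut and $A$ is a component of $G-T$, then $A$ is a fragment with $N(A)=T$, and $V=A\cup T\cup\bar A$. Indeed $N(A)\subseteq T$, and $\bar A$ contains the other components, so $|N(A)|\ge k=|T|$.
* **(R3)** If $A\subseteq B$, then $N(A)\subseteq B\cup N(B)$ and $\bar A\supseteq\bar B$. The first part is clear. It gives $A\cup N(A)\subseteq B\cup N(B)$, which is the second part.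
* **(R4)** $\overline{A\cup B}=\bar A\cap\bar B$: a vertex lies in the left side exactly when it is outside $A\cup B$ and has no neighbor in $A\cup B$.
* **(R5)** (pointwise submodularity) $1_{N(A\cap B)}+1_{N(A\cup B)}\le1_{N(A)}+1_{N(B)}$ at every vertex. A vertex of $N(A\cap B)$ has a neighbor in $A\cap B$ and lies outside $A$ or outside $B$, so it is in $N(A)$ or in $N(B)$. A vertex of $N(A\cup B)$ is outside both sets with a neighbor in one of them, so it is in $N(A)$ or $N(B)$. A vertex in both $N(A\cap B)$ and $N(A\cup B)$ is outside $A\cup B$ with a neighbor in $A\cap B$, so it is in both $N(A)$ and $N(B)$.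

**Step 3: combine overlapping fragments.** The pointwise form in (a) below, and not only the equality of sizes, will be needed in Section 4.

**Lemma 1.** Let $A,B$ be fragments with $A\cap B\ne\emptyset$.

(a) If $\bar A\cap\bar B\ne\emptyset$, then $A\cap B$, $A\cup B$ and $\bar A\cap\bar B$ are fragments, and $1_{N(A\cap B)}+1_{N(A\cup B)}=1_{N(A)}+1_{N(B)}$ at every vertex.

(b) If $|A\cup B|<n-k$, then $\bar A\cap\bar B\ne\emptyset$; so $A\cup B$ is a fragment.

*Proof.* By (R3), $\overline{A\cap B}\supseteq\bar A\ne\emptyset$, so $|N(A\cap B)|\ge k$. Summing (R5) over all vertices gives $|N(A\cap B)|+|N(A\cup B)|\le2k$, hence $|N(A\cup B)|\le k$. For (b): $|(A\cup B)\cup N(A\cup B)|<n$, so by (R4) $\bar A\cap\bar B=\overline{A\cup B}\ne\emptyset$, and (a) applies. For (a): now $\overline{A\cup B}\ne\emptyset$, so $|N(A\cup B)|\ge k$ as well. Both sizes are therefore $k$, so $A\cap B$ and $A\cup B$ are fragments. The two sides of (R5) have the same sum, so they agree at each vertex. Finally $\bar A\cap\bar B=\overline{A\cup B}$ is a fragment by (R1). ∎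

**Definition (separated).** Two sets of vertices are separated if they are disjoint and there is no edge between them. Then each is also disjoint from the neighborhood of the other.

**Lemma 2.** Let $F,A$ be fragments whose four corners $F\cap A$, $F\cap\bar A$, $\bar F\cap A$, $\bar F\cap\bar A$ are non-empty. Then the corners are four pairwise separated fragments.

*Proof.* Lemma 1(a) for $(F,A)$ shows that $F\cap A$ and $\bar F\cap\bar A$ are fragments. Lemma 1(a) for $(F,\bar A)$, with $\bar{\bar A}=A$, shows that $F\cap\bar A$ and $\bar F\cap A$ are fragments. Two different corners lie on different sides of $F$ or of $A$, and there are no edges $F$–$\bar F$ or $A$–$\bar A$. ∎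

**Lemma 3.** Let $\mathcal F$ be a family of fragments such that $A,B\in\mathcal F$ and $A\cap B\ne\emptyset$ imply $A\cup B\in\mathcal F$. Then the maximal members of $\mathcal F$ are pairwise disjoint, and for each $A\in\mathcal F$ there is a maximal $M\in\mathcal F$ with $A\subseteq M$, so that $N(A)\subseteq M\cup N(M)$.

*Proof.* If two maximal members $M,M'$ meet, then $M\cup M'\in\mathcal F$, so $M=M\cup M'=M'$. The rest is finiteness and (R3). ∎

Lemma 3 is our counting device. Cuts may be numerous, but if each has a side in $\mathcal F$, then every tuple in one of them lies in $M\cup N(M)$ for one of a few disjoint sets $M$.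

## 3. Small fragments can be counted, balanced ones cannot

The sensible first attempt is to repair the count of Section 1 with Lemma 3: give each cut its smaller side, merge overlapping small sides, and count. Put $s=\lceil n/4\rceil$; by (2), $3s<n-k$.

**Proposition 4.** There is a fragment $F$ with $|F|>s$ and $|\bar F|>s$.

*Proof.* Suppose not. We show that then the repaired count goes through and contradicts (1).

**Step 1: the family of small fragments satisfies Lemma 3.** Let $\mathcal F$ be the set of fragments of size at most $s$. For every $k$-cut $T=N(A)=N(\bar A)$, one of $A,\bar A$ is in $\mathcal F$. If $A,B\in\mathcal F$ meet, then $|A\cup B|\le2s<n-k$, so $A\cup B$ is a fragment by Lemma 1(b). Moreover $|\overline{A\cup B}|\ge n-k-2s>s$. By our assumption $|A\cup B|\le s$, so $A\cup B\in\mathcal F$.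

**Step 2: count tuples.** Let $M_1,\dots,M_p$ be the maximal members of $\mathcal F$. They are disjoint. Put $m_i=|M_i|\in[1,s]$; then $\sum m_i\le n$. By (3) and Lemma 3 every $\ell$-tuple lies in some $M_i\cup N(M_i)$, a set of size $m_i+k$. So
$$n^\ell\le\sum_i(m_i+k)^\ell. \tag{4}$$

**Step 3: evaluate by convexity.** Let $c=\max\{(k+1)^\ell,(s+k)^\ell/s\}$. The function $m\mapsto(m+k)^\ell$ is convex and is at most the linear function $cm$ at $m=1$ and at $m=s$, hence on all of $[1,s]$. So (4) gives $n^\ell\le c\sum m_i\le cn$, that is, $n^{\ell-1}\le c$. Since $n^{\ell-1}>(k+1)^\ell$, the other term must be the larger one: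
$$n^{\ell-1}\le\frac{(s+k)^\ell}{s}\le\frac{(0.26n)^\ell}{0.25n}<n^{\ell-1},$$
where $s+k\le n/4+1+k\le0.26n$ and $0.26^\ell\le0.26^3<0.25$. This is a contradiction. ∎

The extreme case $m_i=1$ in Step 3 is exactly the count of neighborhoods, and it is where the $(k+1)^{\ell/(\ell-1)}$ in Theorem 1 comes from.

The attempt stops precisely in Step 1: if $A$ and $B$ are small and meet, their union is a fragment, but both of its sides may exceed $s$, and then nothing limits how far the merging goes. In $C_{20}$ (where $s=5$) the arcs of at most five vertices chain up around the whole cycle. So we must live with a cut that has two large sides. The idea is to make it useful. Fix a balanced fragment $F$ and look only at tuples with one entry in $F$ and the others in $\bar F$. A cut containing such a tuple crosses $F$, and there are few ways in which it can cross, provided we exclude the crossing into four large corners. We begin with that exclusion. It is where $\ell\ge3$ enters.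

## 4. Three pairwise separated fragments cannot all be large

In a long cycle there are three long, pairwise separated arcs. A $2$-cut cannot divide all three. Lemma 5 is the general form of this observation.

**Lemma 5.** Let $X,Y,Z$ be pairwise separated fragments, and let $T=N(A)$ be a $k$-cut, where $A$ is a fragment and $B=\bar A$, with $T\cap(X\cup Y\cup Z)\ne\emptyset$. Then some $U\in\{X,Y,Z\}$ has $U\cap A=\emptyset$ or $U\cap B=\emptyset$.

*Proof.* Suppose each $U\in\{X,Y,Z\}$ meets both $A$ and $B$.

**Step 1: dividing $U$ is expensive.** A vertex of $N(U\cap A)$ lies in $U\cup N(U)$ and in $A\cup T$, and not in $U\cap A$. So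
$$N(U\cap A)\subseteq(T\cap U)\cup(T\cap N(U))\cup(N(U)\cap A).$$
Since $U\cap A\ne\emptyset$ and $\overline{U\cap A}\supseteq\bar U\ne\emptyset$, the right side has at least $k=|N(U)|$ elements. Subtracting the parts $T\cap N(U)$ and $N(U)\cap A$ of $N(U)$ leaves $|T\cap U|\ge|N(U)\cap B|$. By symmetry $|T\cap U|\ge|N(U)\cap A|$. Adding,
$$2|T\cap U|\ge k-|T\cap N(U)|.$$

**Step 2: three is too many.** Let $R=T\setminus(X\cup Y\cup Z)$. By separation, $N(U)$ is disjoint from $X\cup Y\cup Z$, so $T\cap N(U)\subseteq R$, and $2|T\cap U|\ge k-|R|$. The sets $X,Y,Z$ are disjoint, so summing gives $2(k-|R|)\ge3(k-|R|)$, that is, $|R|\ge k$. Then $R=T$, against the assumption that $T$ meets $X\cup Y\cup Z$. ∎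

So $T$ leaves some $U$ undivided, say $U\subseteq B\cup T$. Then $T$ only shaves vertices off $U$. We now bound how many vertices can ever be shaved off.

**Definition ($\mathcal D(X)$ and $D(X)$).** For a fragment $X$ let $\mathcal D(X)$ be the set of fragments $X'\subseteq X$ with $X\setminus X'\subseteq N(X')$, and let $D(X)=\bigcup_{X'\in\mathcal D(X)}(X\setminus X')$.

*Example.* In a cycle let $X=\{x_1,\dots,x_m\}$ be an arc that is a fragment, $m\ge5$, and let $x_0,x_{m+1}$ be the vertices next to it, which are distinct. Let $X'\in\mathcal D(X)$, so $|N(X')|=2$. If $x_1,x_m\in X'$, then $x_0,x_{m+1}\in N(X')$, so there is no room for other vertices and $X'=X$. If $x_1\notin X'$, then $x_1\in N(X')$; the other element of $N(X')$ is $x_{m+1}$ or $x_m$, according to whether $x_m\in X'$ or not. The case $x_m\notin X'$ is symmetric. So $\mathcal D(X)$ consists of $X$, $X\setminus\{x_1\}$, $X\setminus\{x_m\}$, $X\setminus\{x_1,x_m\}$, and $D(X)=\{x_1,x_m\}$ has $2=k$ elements.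

**Lemma 6.** If $X$ is a fragment with $|X|>2k$, then $|D(X)|\le k$.

*Proof.* **Step 1: $\mathcal D(X)$ is closed under intersection.** Let $X_1,X_2\in\mathcal D(X)$. Since $|X\setminus X_i|\le|N(X_i)|=k$, we have $|X\setminus(X_1\cap X_2)|\le2k<|X|$, so $X_1\cap X_2\ne\emptyset$. Also $\bar X_1\cap\bar X_2\supseteq\bar X\ne\emptyset$. By Lemma 1(a), $X_1\cap X_2$ is a fragment and pointwise equality holds. Let $v\in X\setminus(X_1\cap X_2)$; we need $v\in N(X_1\cap X_2)$.

If $v\in X_2\setminus X_1$, then $v\in N(X_1)$, while $v\notin N(X_2)$ and $v\notin N(X_1\cup X_2)$ because $v\in X_2$. Pointwise equality reads $1_{N(X_1\cap X_2)}(v)+0=1+0$, so $v\in N(X_1\cap X_2)$. The case $v\in X_1\setminus X_2$ is symmetric.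

If $v\notin X_1\cup X_2$, then $v\in N(X_1)\cap N(X_2)$. The right side is $2$, so both indicators on the left are $1$, and $v\in N(X_1\cap X_2)$.

**Step 2: take the smallest member.** Note $X\in\mathcal D(X)$. By Step 1 the intersection $X_*$ of all members of $\mathcal D(X)$ is in $\mathcal D(X)$. Then $D(X)=X\setminus X_*\subseteq N(X_*)$ has at most $k$ elements. ∎

**Lemma 7.** Let $X,Y,Z$ be pairwise separated fragments, each of size $>2k$. Then
$$(|X|-k)^{\ell-2}(|Y|-k)(|Z|-k)\le3k^{\ell+1}.$$

*Proof.* **Step 1: choose tuples that cannot be shaved off.** Consider the tuples $(x_1,\dots,x_{\ell-2},y,z)$ with $x_i\in X\setminus D(X)$, $y\in Y\setminus D(Y)$, $z\in Z\setminus D(Z)$. By Lemma 6 there are at least $(|X|-k)^{\ell-2}(|Y|-k)(|Z|-k)$ of them. Since $\ell-2\ge1$, each has an entry in each of $X,Y,Z$.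

**Step 2: a cut containing such a tuple has a tiny side.** By (3) the tuple lies in a $k$-cut $T=N(A)$; put $B=\bar A$. By Lemma 5, after exchanging $A$ and $B$ if necessary, some $U\in\{X,Y,Z\}$ has $U\cap A=\emptyset$. As $|U|>2k$, $U\not\subseteq T$, so $U\cap B\ne\emptyset$. We claim that $\bar U\cap A=\emptyset$.

Suppose $\bar U\cap A\ne\emptyset$. Since $\bar B=A$, Lemma 1(a) applies to $U$ and $B$: the set $U\cap B$ is a fragment, with pointwise equality. Take $v\in U\setminus(U\cap B)=U\cap T$. Then $v\in N(B)$, and $v\notin N(U)$, $v\notin N(U\cup B)$ because $v\in U$; so $v\in N(U\cap B)$. Thus $U\cap B\in\mathcal D(U)$ and $U\cap T\subseteq D(U)$. But $T$ contains an entry of the tuple that lies in $U\setminus D(U)$, a contradiction.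

So $A$ meets neither $U$ nor $\bar U$, that is, $A\subseteq N(U)$.

**Step 3: count.** Fix $U$. Unions of fragments contained in $N(U)$ have size at most $k<n-k$, so by Lemma 1(b) these fragments satisfy the hypothesis of Lemma 3. The maximal ones are disjoint subsets of $N(U)$, so there are at most $k$ of them. If $M\supseteq A$ is maximal, the tuple lies in $M\cup N(M)$. Its entries lie in $X\cup Y\cup Z$, which by separation is disjoint from $N(U)\supseteq M$. So the tuple lies in $N(M)$, and each $M$ accounts for at most $k^\ell$ tuples. With three choices of $U$ and at most $k$ sets $M$ for each, there are at most $3k\cdot k^\ell$ tuples. ∎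

This is where $\ell\ge3$ is used: the contradiction in Step 2 needs an entry of the tuple in whichever of the three fragments Lemma 5 returns. A pair has entries in at most two of them. Long cycles show that covering pairs is not enough to forbid three long separated arcs, since there every pair $(y,z)$ taken from two separated arcs is a $2$-cut.

**Corollary 8.** If $X,Y,Z$ are pairwise separated fragments with $|X|,|Y|\ge n/11$, then $|Z|\le h$.

*Proof.* Otherwise all three sizes exceed $2k$, and $|X|-k,|Y|-k\ge n/11-k\ge n/12$. Lemma 7 gives $(n/12)^{\ell-1}(|Z|-k)\le3k^{\ell+1}$. Since $n^{\ell-1}>k^\ell$, this yields $|Z|-k<3\cdot12^{\ell-1}k$, so $|Z|<(3\cdot12^{\ell-1}+1)k<12^\ell k=h$, a contradiction. ∎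

## 5. How a cut can cross a balanced fragment

**Definition (balanced).** A fragment $F$ is balanced if $|F|,|\bar F|\ge n/5$.

The fragment from Proposition 4 is balanced. For every $k$-cut $T'$ fix, once and for all, a fragment $A'$ with $N(A')=T'$, and put $B'=\bar A'$. We call $A',B'$ the sides of $T'$ and allow ourselves to exchange their names.

Let $F$ be balanced and $T=N(F)$. Every $k$-cut $T'$ is of at least one of the following types with respect to $F$.

* **Type 1:** some side $S$ has $S\cap\bar F=\emptyset$.
* **Type 2:** some side $S$ has $S\cap F=\emptyset$.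
* **Type 3:** all four corners $F\cap A'$, $F\cap B'$, $\bar F\cap A'$, $\bar F\cap B'$ are non-empty.

In type 3 the corners are pairwise separated fragments by Lemma 2. As $|F\cap T'|,|\bar F\cap T'|\le k$, the larger corner in $F$ and the larger corner in $\bar F$ each have size at least $(n/5-k)/2\ge n/11>h$. By Corollary 8, the other two corners have size at most $h$. So there is exactly one large corner in $F$ and one in $\bar F$, and we distinguish:

* **Type 3a:** the two large corners are on the same side of $T'$. Then for the other side $S$, both $S\cap F$ and $S\cap\bar F$ are non-empty of size at most $h$.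
* **Type 3b (parallel):** the two large corners are on different sides. We name the sides so that $F\cap A'$ and $\bar F\cap B'$ are large, and $|F\cap B'|,|\bar F\cap A'|\le h$.

*Example.* All shapes can be seen in $C_{20}$ with vertices $0,\dots,19$ (the cycle does not satisfy (1); it serves only as a picture). Let $F=\{1,\dots,9\}$, $T=\{0,10\}$, $\bar F=\{11,\dots,19\}$.

* $T'=\{8,11\}$ has the side $\{9,10\}$, which misses $\bar F$: type 1.
* $T'=\{9,12\}$ has the side $\{10,11\}$, which misses $F$: type 2.
* $T'=\{8,12\}$ has the side $\{9,10,11\}$ with the one-vertex corners $\{9\}$ and $\{11\}$. The large corners $\{1,\dots,7\}$ and $\{13,\dots,19\}$ are together on the other side: the shape of type 3a.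
* $T'=\{2,12\}$ has large corners $\{3,\dots,9\}$ and $\{13,\dots,19\}$ on different sides, and small corners $\{1\}$ and $\{11\}$: the shape of type 3b. The cut is a slightly turned copy of $T$.
* $T'=\{5,15\}$ has four corners of size $4$. For a graph satisfying (1), this shape, with all corners large, is what Corollary 8 excludes.

In the first three shapes the side $S$ is attached to $T$. As $|T|=k$, there is room for only $k$ disjoint sides of this kind, and this bounds the number of tuples.

**Lemma 9.** For balanced $F$, at most
$$E:=\frac{n^\ell}{C}\,2^{\ell+1}12^{\ell^2}$$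
tuples of $F\times\bar F^{\,\ell-1}$ lie in a $k$-cut of type 1, 2 or 3a with respect to $F$.

*Proof.* Let the tuple $(x,z_1,\dots,z_{\ell-1})$ lie in the $k$-cut $T'$. In each case we show that $S$ meets $T$, that such sides form a family as in Lemma 3, and we count.

**Type 1.** Here $S\subseteq F\cup T$. The vertex $z_1\in T'=N(S)$ has a neighbor in $S$. As $z_1\in\bar F$, its neighbors lie in $\bar F\cup T$, so $S\cap T\ne\emptyset$. Consider all fragments that are contained in $F\cup T$ and meet $T$. Unions of two of them have size at most $|F|+k=n-|\bar F|\le\frac45n<n-k$, so by Lemma 1(b) the hypothesis of Lemma 3 holds. The maximal ones $V_1,V_2,\dots$ are disjoint and all meet $T$, so there are at most $k$. For some $i$ the tuple lies in $V_i\cup N(V_i)$. Since $V_i\cap\bar F=\emptyset$, every $z_j$ is in $N(V_i)$, and $x\in(V_i\cap F)\cup N(V_i)$. With $v_i=|V_i\cap F|$, $\sum v_i\le n$, the number of these tuples is at most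
$$\sum_i(v_i+k)k^{\ell-1}\le(n+k^2)k^{\ell-1}.$$

**Type 2.** Now $S\subseteq\bar F\cup T$. The vertex $x\in N(S)\cap F$ has all its neighbors in $F\cup T$, so $S\cap T\ne\emptyset$. The fragments that are contained in $\bar F\cup T$ and meet $T$ have unions of size at most $|\bar F|+k=n-|F|\le\frac45n<n-k$, so Lemma 3 applies again: there are at most $k$ disjoint maximal ones $W_j$. For some $j$ the tuple lies in $W_j\cup N(W_j)$, and $x\in N(W_j)$ since $W_j\cap F=\emptyset$. With $w_j=|W_j\cap\bar F|$, $\sum w_j\le n$, the number of tuples is at most
$$\sum_jk(w_j+k)^{\ell-1}\le k\,2^{\ell-1}\sum_j\bigl(w_j^{\ell-1}+k^{\ell-1}\bigr)\le k\,2^{\ell-1}\bigl(n^{\ell-1}+k\cdot k^{\ell-1}\bigr).$$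

**Type 3a, $S$ meets $T$.** Suppose $S\cap T=\emptyset$. A vertex of $N(S\cap\bar F)$ lies in $S\cup T'$ and in $\bar F\cup T$. It cannot lie in $S$, because $S\cap(\bar F\cup T)=S\cap\bar F$. So $N(S\cap\bar F)\subseteq T'\cap(\bar F\cup T)\subseteq T'\setminus\{x\}$ has fewer than $k$ elements. But $S\cap\bar F\ne\emptyset$ and $\overline{S\cap\bar F}\supseteq\bar S\ne\emptyset$, so it has at least $k$, a contradiction.

**Type 3a, the family.** So $S$ belongs to the family $\mathcal M$ of fragments $M$ such that $M\cap F$, $M\cap\bar F$, $M\cap T$ are non-empty and $|M\cap F|,|M\cap\bar F|\le h$. We check the hypothesis of Lemma 3. Let $A,B\in\mathcal M$ meet and let $W=A\cup B$. Then $|W|\le4h+k<n-k$, so $W$ is a fragment by Lemma 1(b). Clearly $W$ meets $F$, $\bar F$ and $T$. Moreover $|F\cap\bar W|\ge|F|-|F\cap W|-|N(W)|\ge n/5-2h-k\ge n/11$, and likewise $|\bar F\cap\bar W|\ge n/11$. So all four corners of $F$ and $W$ are non-empty, and by Lemma 2 they are pairwise separated fragments. Corollary 8, with the two corners in $\bar W$ as the large ones, gives $|F\cap W|,|\bar F\cap W|\le h$. Thus $W\in\mathcal M$: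 the bound $2h$ for the union has improved to $h$ by itself.

**Type 3a, the count.** The maximal members of $\mathcal M$ are disjoint and meet $T$, so there are at most $k$. For one of them, $M$, the tuple lies in $M\cup N(M)$; each entry lies in $M\cap F$ or $M\cap\bar F$, respectively, or in $N(M)$, so it has at most $h+k$ possible values. The number of tuples is at most $k(h+k)^\ell\le k(2h)^\ell=2^\ell12^{\ell^2}k^{\ell+1}$.

**Sum.** By (1), $k^{\ell+1}<kn^{\ell-1}<n^\ell/C$ and $nk^{\ell-1}\le n(n/C)^{\ell-1}\le n^\ell/C$. So the three counts are at most $2\frac{n^\ell}C$, $2^\ell\frac{n^\ell}C$ and $2^\ell12^{\ell^2}\frac{n^\ell}C$. Their sum is at most $\frac{n^\ell}C(2+2^\ell+2^\ell12^{\ell^2})\le E$. ∎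

For later use,
$$2E<(n/5)^\ell, \tag{5}$$
because $5^\ell\cdot2^{\ell+2}12^{\ell^2}=4\cdot10^\ell\cdot12^{\ell^2}<12^{\ell^2+\ell+1}\le12^{2\ell^2}=C$.

## 6. Parallel cuts, and the end of the proof of Theorem 1

Lemma 9 says nothing about parallel cuts. Such a cut nearly agrees with $T$: it separates almost all of $F$ from almost all of $\bar F$. We show that either parallel cuts reach only a few vertices of $F$, or there is a second balanced fragment $F_1\subseteq F$ so much smaller than $F$ that no cut is parallel for both.

Let $F$ be the fragment of Proposition 4, so $|F|,|\bar F|>n/4$.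

**Step 1: what one parallel cut removes from $F$.** For each $k$-cut $T'$ of type 3b with respect to $F$ put $X_{T'}=F\cap A'$, the large corner. It is a fragment by Lemma 2. Also $F\setminus X_{T'}=(F\cap B')\cup(F\cap T')$, so
$$T'\cap F\subseteq F\setminus X_{T'},\qquad|F\setminus X_{T'}|\le h+k.$$
Let $D=\bigcup_{T'}(F\setminus X_{T'})$, over all $T'$ of type 3b, and let $w=2h+2k$.

**Step 2: the case $|D|\le w$.** Here we avoid $D$. By (2), $|F\setminus D|\ge n/4-w\ge n/5$. By (3) every tuple in $(F\setminus D)\times\bar F^{\,\ell-1}$ lies in a $k$-cut $T'$. If $T'$ were of type 3b, then $x\in T'\cap F\subseteq D$, which is false. So $T'$ is of type 1, 2 or 3a, and Lemma 9 gives $(n/5)^\ell\le E$, contradicting (5).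

**Step 3: the case $|D|>w$, construction of $F_1$.** Add the sets $F\setminus X_{T'}$ one at a time, and stop when the union first exceeds $w$. Each set has size at most $h+k$, so we obtain cuts $T_1',\dots,T_m'$ for which $\bigcup_i(F\setminus X_{T_i'})$ has size in $(w,w+h+k]$. Put $F_1=\bigcap_iX_{T_i'}$; then $F\setminus F_1$ is this union.

$F_1$ is a fragment, by repeated use of Lemma 1(a): if $P$ is a partial intersection that is a fragment and $X$ is the next set, then $P\cap X\ne\emptyset$ since $|F\setminus(P\cap X)|\le w+h+k<n/4<|F|$; and $\bar P\cap\bar X\supseteq\bar F\ne\emptyset$ since $P,X\subseteq F$. So $P\cap X$ is a fragment.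

Now $|F_1|\ge n/4-3h-3k\ge n/5$ and $\bar F_1\supseteq\bar F$. So $F$ and $F_1$ are both balanced, $F_1\subseteq F$, and $|F\setminus F_1|>w$.

**Step 4: no relevant cut is parallel for both $F$ and $F_1$.** Take a tuple in $F_1\times\bar F^{\,\ell-1}$ and a $k$-cut $T'$ containing it. The tuple belongs both to $F\times\bar F^{\,\ell-1}$ and to $F_1\times\bar F_1^{\,\ell-1}$. Suppose $T'$ is of type 3b with respect to both $F$ and $F_1$. Name the sides so that $F\cap A'$ is the large corner in $F$; then $|F\cap B'|\le h$. Hence $|F_1\cap B'|\le h$. The large corner in $F_1$ has size $>h$, so it is $F_1\cap A'$, and type 3b for $F_1$ gives $|\bar F_1\cap A'|\le h$. A vertex of $F\setminus F_1$ lies in $N(F_1)$ or in $\bar F_1$, and it lies in $A'$, $B'$ or $T'$. So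
$$F\setminus F_1\subseteq N(F_1)\cup(\bar F_1\cap A')\cup(F\cap B')\cup T',$$
which has size at most $k+h+h+k=w$. This contradicts $|F\setminus F_1|>w$.

**Step 5: count.** So every tuple in $F_1\times\bar F^{\,\ell-1}$, and there are at least $(n/5)^\ell$ of them, lies in a $k$-cut of type 1, 2 or 3a with respect to $F$ or with respect to $F_1$. Lemma 9, applied to $F$ and to $F_1$, bounds their number by $2E$. So $(n/5)^\ell\le2E$, contradicting (5). This proves Theorem 1. $\blacksquare$

## 7. Points and hyperplanes of $PG(\ell,q)$: the graph for Theorem 2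

For the count of Section 1 to be nearly sharp we want a $k$-regular graph with $\kappa=k$ in which any $\ell$ vertices have a common neighbor, and with $n\approx k^{\ell/(\ell-1)}$. Projective geometry offers this: any $\ell$ points of $PG(\ell,q)$ lie in a hyperplane, there are about $q^\ell$ points and as many hyperplanes, and each hyperplane has about $q^{\ell-1}$ points. If we identify a hyperplane with the point orthogonal to it, we get a graph: join orthogonal points. There are three defects to repair: a common orthogonal point may be one of the $\ell$ given points, the graph need not be regular, and we need $\kappa=k$ exactly.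

Fix $\ell\ge3$. Let $q$ be a prime, large in terms of $\ell$, in particular $q\ge\ell$ and $q$ odd. The symbols $O(\cdot),o(\cdot)$ refer to $q\to\infty$. Put $\theta_j=(q^{j+1}-1)/(q-1)$, the number of points of $PG(j,q)$.

**Step 1: self-orthogonal points.** Let $V_0$ be the set of points of $PG(\ell,q)$, that is, of $1$-dimensional subspaces of $\mathbb F_q^{\ell+1}$. Let $\perp$ be orthogonality for the standard dot product, and $Q=\{p\in V_0:p\perp p\}$. The hyperplane $x^\perp$ has $\theta_{\ell-1}$ points, and $|x^\perp\cap y^\perp|=\theta_{\ell-2}$ for $x\ne y$. We need that $Q$ is small: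
$$|x^\perp\cap Q|\le3q^{\ell-2},\qquad|Q|\le3q^{\ell-1}. \tag{6}$$
The form $v\cdot v$ does not vanish identically on the $\ell$-dimensional space $W=x^\perp$. Otherwise, since $2u\cdot v=(u+v)\cdot(u+v)-u\cdot u-v\cdot v$ and $q$ is odd, $W\subseteq W^\perp$, while $\dim W^\perp=1<\ell$. By the Schwartz–Zippel lemma a non-zero quadratic polynomial in $d$ variables has at most $2q^{d-1}$ zeros in $\mathbb F_q^d$. Each point consists of $q-1$ non-zero vectors, so $|x^\perp\cap Q|\le2q^{\ell-1}/(q-1)\le3q^{\ell-2}$. The same argument on the whole space gives $|Q|\le2q^\ell/(q-1)\le3q^{\ell-1}$.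

*Example.* Take $\ell=2$, $q=3$, just to see the first defect. Here $Q$ consists of the four points $(1,\pm1,\pm1)$. Let $p=(1,1,1)$ and $y=(1,-1,0)$. The only point orthogonal to both is $p$ itself. So in the graph on $V_0$ that joins distinct orthogonal points, $p$ and $y$ have no common neighbor. A second copy of $p$, joined to the same points and to $p$, would be one.

**Step 2: double $Q$.** Let $Q'=\{p':p\in Q\}$ be a disjoint copy of $Q$, $V=V_0\cup Q'$, and
$$n=|V|=\theta_\ell+|Q|=(1+o(1))q^\ell.$$
Let $\pi(x)=x$ for $x\in V_0$ and $\pi(p')=p$. In the graph $H_0$ on $V$, distinct $u,v$ are adjacent exactly when $\pi(u)\perp\pi(v)$. The fibers of $\pi$ have size $2$ over $Q$ and size $1$ elsewhere. The twins $p,p'$ are adjacent, since $p\perp p$. A vertex over $x$ is adjacent to the vertices over $x^\perp$ other than itself, and there are $\theta_{\ell-1}+|x^\perp\cap Q|$ vertices over $x^\perp$. So all degrees in $H_0$ lie in $[\theta_{\ell-1}-1,\ \theta_{\ell-1}+3q^{\ell-2}]$.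

**Lemma 10.** Any set $X\subseteq V$ with $|X|\le\ell$ has a common neighbor in $H_0$.

*Proof.* Let $W\subseteq\mathbb F_q^{\ell+1}$ be the span of $\pi(X)$. Then $\dim W\le\ell$, so $W^\perp\ne0$. If $r$ is a point of $W^\perp$ and some vertex $v$ over $r$ is not in $X$, then $v$ is adjacent to all of $X$. Otherwise every point $r$ of $W^\perp$ has its whole fiber in $X$. Then $r\in W\cap W^\perp$, so $r\in Q$ and the fiber has size $2$. Hence $X$ contains twins, $|\pi(X)|\le\ell-1$, and $\dim W^\perp\ge2$. So $W^\perp$ has at least $q+1$ points, and $|X|\ge2(q+1)>\ell$, a contradiction. ∎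

**Step 3: break the symmetry of twins.** Doubling has a price. If $p$ and $p'$ have degree $k$ and the same neighbors apart from each other, then those $k-1$ neighbors separate $\{p,p'\}$ from the rest. So we give $p'$ a neighbor that $p$ will not have. Choose an injection $c:Q\to V_0$ with $c(p)\notin p^\perp$. This is possible greedily, as $|V_0\setminus p^\perp|=\theta_\ell-\theta_{\ell-1}=q^\ell\ge|Q|$. Note $c(p)\ne p$, since $p\in p^\perp$. Let
$$H=H_0+\{p'c(p):p\in Q\}.$$
The added edges are new, because $p\not\perp c(p)$, and each vertex lies in at most one of them, because $c$ is injective. To protect this later, let $\Phi$ be the graph with edges $\{p\,c(p):p\in Q\}$; these edges will be forbidden. A vertex can be in an edge of $\Phi$ as $p$ and as $c(s)$, so $\Phi$ has maximum degree at most $2$.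

**Step 4: choose $k$ with some slack.** Let $\delta=4q^{\ell-2}$, and let $k$ be the least even integer with $k\ge\theta_{\ell-1}+3q^{\ell-2}+1+\delta$. So
$$k=q^{\ell-1}+O(q^{\ell-2}).$$
Let $d(v)=k-\deg_H(v)$, the number of edges missing at $v$. The degrees in $H$ lie in $[\theta_{\ell-1}-1,\ \theta_{\ell-1}+3q^{\ell-2}+1]$, so $d(v)\ge\delta$ and $d(v)\le3q^{\ell-2}+\delta+3\le2\delta$ (using $q^{\ell-2}\ge3$). Thus
$$\delta\le d(v)\le2\delta. \tag{7}$$
Also $\sum_vd(v)=kn-2e(H)$ is even, since $k$ is even. The slack $\delta$ ensures that the graph to be added has many edges, which makes the switching in the next proof possible.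

**Lemma 11.** For large $q$ there is a graph $J$ on $V$, edge-disjoint from $H\cup\Phi$, with $\deg_J(v)=d(v)$ for all $v$.

*Proof.* Among the graphs $J$ on $V$ that are edge-disjoint from $H\cup\Phi$ and satisfy $\deg_J\le d$, take one with $e(J)$ maximum. Suppose $\sum_v(d(v)-\deg_J(v))>0$. This sum is even.

**Few deficient vertices, many edges.** Let $P$ be the set of vertices with $\deg_J<d$. Two vertices of $P$ are adjacent in $H\cup\Phi\cup J$, since otherwise we could add an edge to $J$. So $P$ is a clique in a graph of maximum degree at most $\deg_H+2+d=k+2$, and $|P|\le k+3$. All other vertices have $\deg_J=d\ge\delta$, so $e(J)\ge(n-k-3)\delta/2$.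

**Switch an edge.** Choose $u\ne v$ in $P$; if $|P|=1$, its vertex has even deficiency, so at least $2$, and we let $u=v$ be this vertex. Let $N^*$ consist of $u$, $v$ and all their neighbors in $H\cup\Phi\cup J$. Then $|N^*|\le2(k+3)$, so by (7) at most $2(k+3)\cdot2\delta$ edges of $J$ meet $N^*$. For large $q$ we have $n>9(k+3)$, and then $(n-k-3)\delta/2>4(k+3)\delta$. So some edge $xy\in J$ has $x,y\notin N^*$. Replace $xy$ by $ux$ and $vy$. These are two different edges, not in $H\cup\Phi\cup J$ by the choice of $N^*$. The degrees of $x,y$ do not change, and those of $u,v$ increase by $1$ (by $2$ if $u=v$), which their deficiencies allow. The new graph is admissible and has one more edge, a contradiction. ∎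

Let $G=H\cup J$. It is $k$-regular. Moreover
$$c(p)\in N_G(p')\setminus N_G(p)\quad\text{and}\quad c(p)\ne p\qquad\text{for }p\in Q. \tag{8}$$
Indeed $p'c(p)\in H$. The pair $p\,c(p)$ is not in $H_0$; it is not one of the added edges $s'c(s)$, since both its ends are in $V_0$; and it is not in $J$, because it is in $\Phi$.

## 8. The graph has connectivity exactly $k$, and all $k$ are reached

**Lemma 12.** $\kappa(G)=k$ for all large $q$.

*Proof.* Since $n>k+1$, $G$ is not complete and $N(v)$ separates $v$ from the rest, so $\kappa(G)\le k$. Suppose $|S|\le k-1$ and $V\setminus S=A\cup B$ with $A,B$ non-empty and disjoint, no $A$–$B$ edges, and $|A|\le|B|$. We squeeze $|A|$.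

**Upper bound: $A$ has at most about $\frac12q^{\ell-1}$ vertices.** Let $a\in A$, $b\in B$. As twins are adjacent, $\pi(a)\ne\pi(b)$. So there are $\theta_{\ell-2}$ points $r\in V_0$ orthogonal to both $\pi(a)$ and $\pi(b)$. Such an $r$ differs from $a$: otherwise $a=r\perp\pi(b)$ and $a,b$ would be adjacent. Likewise $r\neq b$. So $r$ is a common neighbor of $a$ and $b$, and therefore lies in $S$. Counting the triples $(a,b,r)$,
$$\theta_{\ell-2}|A||B|\le\sum_{s\in S}|N(s)\cap A|\,|N(s)\cap B|\le k\cdot\frac{k^2}4,$$
as the two factors have sum at most $k$. Since $|B|\ge(n-k)/2=(\frac12-o(1))q^\ell$, $\theta_{\ell-2}=(1+o(1))q^{\ell-2}$ and $k=(1+o(1))q^{\ell-1}$, we get $|A|\le(\frac12+o(1))q^{\ell-1}$.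

**Lower bound if $A$ meets two fibers.** Let $a_1,a_2\in A$ with $\pi(a_1)\ne\pi(a_2)$. Their common neighbors in $H_0$ lie over $\pi(a_1)^\perp\cap\pi(a_2)^\perp$, so there are at most $2\theta_{\ell-2}$. Each $a_i$ is incident with at most $2\delta+1$ edges of $G$ outside $H_0$. So $a_1,a_2$ have at most $2\theta_{\ell-2}+4\delta+2=O(q^{\ell-2})$ common neighbors in $G$. Since $N(a_1)\cup N(a_2)\subseteq A\cup S$,
$$|A|+|S|\ge2k-O(q^{\ell-2}),\qquad\text{so}\qquad|A|\ge k-O(q^{\ell-2})=(1-o(1))q^{\ell-1}.$$
For large $q$ this contradicts the upper bound.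

**If $A$ lies in one fiber.** If $|A|=1$, then $S$ contains the $k$ neighbors of its vertex, a contradiction. If $A=\{p,p'\}$, then $N(p)\setminus\{p'\}$ and $N(p')\setminus\{p\}$ are subsets of $S$ of size $k-1$. By (8) they are distinct, since $c(p)$ lies only in the second. So $|S|\ge k$, a contradiction. ∎

**Step 1: $G$ is $\ell$-critically $k$-connected.** Let $|X|\le\ell$. By Lemma 10, $X\subseteq N(v)$ for some $v$. The set $N(v)\setminus X$ has $k-|X|$ elements and separates $v$ from the rest in $G-X$, so $\kappa(G-X)\le k-|X|$. Conversely, if $S$ separates $G-X$, then $S\cup X$ separates $G$, so $|S|\ge k-|X|$. Thus, for each large prime $q$, there is a non-complete $\ell$-critically $k(q)$-connected graph of order $(1+o(1))q^\ell$, where $k(q)=q^{\ell-1}+O(q^{\ell-2})$.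

**Step 2: from $k$ to $k+1$.** Let $G$ be non-complete and $\ell$-critically $k$-connected with $k\ge\ell$. Let $G^+$ be $G$ plus a vertex $a$ adjacent to everything. A separating set of $G^+$ must contain $a$, and the rest of it separates $G$; conversely $a$ together with a separating set of $G$ separates $G^+$. So $\kappa(G^+)=k+1$. Let $|X|\le\ell$. Then $X\setminus\{a\}$ lies in a $k$-cut $T$ of $G$: the argument for (3) used only that $|X|$ is less than the order of $G$ and that this order is not $k+1$, and both hold here because $G$ is not complete and so has at least $k+2>\ell$ vertices. So $T\cup\{a\}\supseteq X$ is a separating set of $G^+$ of size $k+1$, and $\kappa(G^+-X)\le k+1-|X|$. The reverse inequality holds as in Step 1. Hence $G^+$ is $\ell$-critically $(k+1)$-connected, and it is again non-complete.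

**Step 3: all large $k$.** Given large $k$, let $q$ be the largest prime with $k(q)\le k$. Then $q\to\infty$ as $k\to\infty$. Let $q^+$ be the next prime. By the prime number theorem $q^+/q\to1$, so $k<k(q^+)=(1+o(1))q^{\ell-1}=(1+o(1))k(q)$, and therefore $k(q)=(1-o(1))k$. Start from the graph for $q$ and apply Step 2 exactly $k-k(q)$ times. The result is an $\ell$-critically $k$-connected graph with at least $(1-o(1))q^\ell$ vertices, and $k=(1+o(1))q^{\ell-1}$. So
$$f_\ell(k)\ge(1-o(1))q^\ell=(1-o(1))k^{\ell/(\ell-1)}.$$
This proves Theorem 2. $\blacksquare$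

For $\ell=3$: if $\lambda<3/2$, then $ck^\lambda<f_3(k)$ for every fixed $c$ and all large $k$. So in the bound $12^{18}k^{3/2}$ the exponent $3/2$ cannot be lowered, and Theorems 1 and 2 together give $f_3(k)=(1+o(1))k^{3/2}$.
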